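# Midpoint entropy convexity forces a sub-Finsler Carnot group to be a normed space

## 1. Curves with $\dot Z=t\,a(\dot R)$ and a Jacobian that grows like $t^3$

Let $V$ be a finite-dimensional real vector space, $a\in V^*$ a covector, and $h:V^*\to[0,\infty)$ a convex function with $h(0)=0$. On $V\times\mathbb R$ consider absolutely continuous curves $(R,Z):[0,1]\to V\times\mathbb R$ with
$$\dot Z(t)=t\,a(\dot R(t))\quad\text{for a.e. }t, \tag{1}$$
and give such a curve the cost $\int_0^1h^*(\dot R)\,dt$, where $h^*(b)=\sup_{\zeta\in V^*}[\langle\zeta,b\rangle-h(\zeta)]\ge0$ is the Legendre transform.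

Fenchel's inequality says $h^*(b)\ge\langle\zeta,b\rangle-h(\zeta)$, with equality exactly when $b\in\partial h(\zeta)$. Fix $\lambda\in V^*$ and $\eta\in\mathbb R$, use $\zeta=\lambda+\eta sa$ at time $s$, and integrate. By (1), $\int_0^1 s\,a(\dot R)\,ds=Z(1)-Z(0)$, so
$$\int_0^1h^*(\dot R)\,ds\ \ge\ \langle\lambda,R(1)-R(0)\rangle+\eta\,(Z(1)-Z(0))-\int_0^1h(\lambda+\eta sa)\,ds . \tag{2}$$
The right side depends only on the endpoints. Hence, if $h$ is differentiable, a curve with $\dot R(s)=Dh(\lambda+\eta sa)$ is a cost minimizer between its endpoints.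

Now let a whole box of points move along such curves, with $\lambda$ fixed and with $\eta$ depending on the starting height: $\eta=\eta(Z)=\eta_0+\beta Z$, $\beta>0$. Write $T_t(R,Z)$ for the position at time $t$ of the curve that starts at $(R,Z)$.

**Example (quadratic $h$).** Take $V=\mathbb R^2$, $a=(0,1)$, $h(\zeta)=\frac12|\zeta|^2$, $\lambda=0$. Then $\dot R(s)=(0,\eta s)$ and $\dot Z=\eta s^2$, so
$$T_t(R,Z)=\big(R+(0,\tfrac12\eta(Z) t^2),\ Z+\tfrac13\eta(Z)t^3\big),\qquad \det DT_t=1+\tfrac{\beta t^3}3 .$$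
Let $\mu_0$ be uniform on $[0,1]^3$. For $\mu=\rho\,dx$ put $\mathrm{Ent}(\mu)=\int\rho\log\rho\,dx$. An injective map with constant Jacobian $J$ sends $\mu_0$ to a measure of density $1/J$ on its image, so $\mathrm{Ent}((T_t)_\#\mu_0)=-\log(1+\beta t^3/3)$. The inequality
$$\mathrm{Ent}((T_{1/2})_\#\mu_0)\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}((T_1)_\#\mu_0)$$
would mean $(1+\frac\beta{24})^2\ge1+\frac\beta3$, that is, $\frac{\beta^2}{576}\ge\frac\beta4$, that is, $\beta\ge144$. It is false for $0<\beta<144$: by time $\frac12$ a small-$\beta$ flow has made only one eighth of its expansion, and midpoint convexity of the entropy asks, to first order in $\beta$, for at least half.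

This construction is for proving a rigidity theorem. If the entropy of a Carnot group is midpoint convex along optimal transport, then no family of curves like the one above may occur in it, not even as a limit. Section 4 shows that (1) is what remains of the horizontal curves of a non-commutative Carnot group near a straight line, where $h$ is a blow-up of half the squared dual norm. Proposition 9 then says that every such $h$ must be affine in the direction $a$. Sections 7 and 8 show that no norm has this property.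

## 2. Carnot groups, the condition $\mathsf{CD}(0,N)$, and the theorems

**Carnot groups.** A Carnot group $G$ is a connected, simply connected nilpotent Lie group with a stratified Lie algebra: $\mathfrak g=V_1\oplus\cdots\oplus V_s$, $[V_1,V_j]=V_{j+1}$ for $1\le j<s$ and $[V_1,V_s]=\{0\}$. Fix a norm $\|\cdot\|$ on $V_1$. An absolutely continuous curve $\gamma:[0,1]\to G$ is horizontal when $\dot\gamma(t)$ lies in the left translate of $V_1$ for a.e. $t$. Its length is $\int_0^1\|\dot\gamma\|\,dt$, computed with the left-invariant extension of the norm. The sub-Finsler distance $\mathsf d_{SF}(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$, and $(G,\mathsf d_{SF})$ is a sub-Finsler Carnot group. Its homogeneous dimension is $\mathcal Q=\sum_j j\dim V_j$. This is the Hausdorff dimension, and $\mathcal H^{\mathcal Q}$ is a Haar measure.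

We use these standard facts. The map $\exp$ is a diffeomorphism, and Lebesgue measure in exponential coordinates is a two-sided Haar measure $\mathfrak m$. The distance $\mathsf d_{SF}$ is finite, left-invariant, and induces the usual topology; closed bounded sets are compact, and any two points are joined by a constant speed geodesic. The dilations $\delta_\lambda$, which are the automorphisms equal to $\lambda^j$ on $V_j$, satisfy $\mathsf d_{SF}(\delta_\lambda x,\delta_\lambda y)=\lambda\,\mathsf d_{SF}(x,y)$ and $(\delta_\lambda)_\#\mathfrak m=\lambda^{-\mathcal Q}\mathfrak m$. Finally, $[V_i,V_j]\subset V_{i+j}$.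

**Example.** The Heisenberg group is $\mathbb R^2\times\mathbb R$ with $(p,z)(p',z')=(p+p',z+z'+\frac12\omega(p,p'))$, $\omega(p,p')=p_1p_2'-p_2p_1'$. Here $\dim V_1=2$, $\dim V_2=1$, so $\mathcal Q=4$ while the topological dimension is $3$.

**Wasserstein geodesics.** $W_2(\mu,\nu)$ is the infimum of $\|\mathsf d(x,y)\|_{L^2}$ over random pairs $(x,y)$ with marginals $\mu,\nu$; the infimum is attained on proper spaces. A $W_2$-geodesic is a family $(\mu_t)_{t\in[0,1]}$ with $W_2(\mu_s,\mu_t)=|t-s|\,W_2(\mu_0,\mu_1)$.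

**Entropies.** For $N'>1$ and $\mu=\rho\,\mathfrak m+\mu^s$ with $\mu^s\perp\mathfrak m$, the Rényi entropy is $S_{N'}(\mu)=-\int\rho^{1-1/N'}d\mathfrak m$. For $\mu$ with bounded support, $\mathrm{Ent}(\mu)=\int\rho\log\rho\,d\mathfrak m\in(-\infty,\infty]$ if $\mu=\rho\,\mathfrak m$, and $\mathrm{Ent}(\mu)=+\infty$ otherwise. For example, if $\mu$ is uniform on $A$, then $S_{N'}(\mu)=-\mathfrak m(A)^{1/N'}$ and $\mathrm{Ent}(\mu)=-\log\mathfrak m(A)$.

**The condition $\mathsf{CD}(0,N)$.** The space $(\mathsf X,\mathsf d,\mathfrak m)$ is $\mathsf{CD}(0,N)$ if any two probability measures $\mu_0=\rho_0\mathfrak m$, $\mu_1=\rho_1\mathfrak m$ with bounded support are joined by a $W_2$-geodesic $(\mu_t)$ such that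
$$S_{N'}(\mu_t)\le(1-t)S_{N'}(\mu_0)+tS_{N'}(\mu_1)\qquad\text{for all }t\in[0,1],\ N'\ge N. \tag{3}$$

The question is: if a sub-Finsler Carnot group with its Hausdorff measure is $\mathsf{CD}(0,N)$, must it be an ordinary finite-dimensional normed space? Mattia Magnabosco, Andrea Mondino and Tommaso Rossi conjecture this in "On the rectifiability of $\mathsf{CD}(K,N)$ and $\mathsf{MCP}(K,N)$ spaces with unique tangents", arXiv:2505.01151 (2025). The conjecture is true.

**Theorem 1.** If $(G,\mathsf d_{SF},\mathcal H^{\mathcal Q})$ is $\mathsf{CD}(0,N)$ for some $N>1$, then $\mathfrak g=V_1$. Hence $G$ is commutative, $(G,\mathsf d_{SF})$ is the Banach space $(V_1,\|\cdot\|)$, and $\mathcal Q=\dim_{\rm Top}G$.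

The proof uses only the following consequence of $\mathsf{CD}(0,N)$.

**Property (E)** of $(\mathsf X,\mathsf d,\mathfrak m)$: for all $\mu_0,\mu_1\ll\mathfrak m$ with bounded densities and bounded supports, and all $\delta>0$, there is a $W_2$-geodesic $(\mu_t)$ from $\mu_0$ to $\mu_1$ with
$$\mathrm{Ent}(\mu_{1/2})\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}(\mu_1)+\delta. \tag{4}$$
Replacing $\mathfrak m$ by $c\,\mathfrak m$ subtracts $\log c$ from every entropy, so in (E) a Haar measure may be normalized freely.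

**Theorem 2.** If a sub-Finsler Carnot group with Haar measure satisfies (E), then $\mathfrak g=V_1$.

**Corollary 3.** Let $K\in\mathbb R$. Suppose that for all $\mu_0,\mu_1$ as in (E) some $W_2$-geodesic satisfies
$$\mathrm{Ent}(\mu_{1/2})\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}(\mu_1)-\tfrac K8W_2^2(\mu_0,\mu_1) \tag{5}$$
(the midpoint form of $\mathsf{CD}(K,\infty)$). Then $\mathfrak g=V_1$.

**Proof of Corollary 3 from Theorem 2.** Apply (5) to $(\delta_\lambda)_\#\mu_0,(\delta_\lambda)_\#\mu_1$ and push the geodesic back by $\delta_{1/\lambda}$. All three entropies change by the same constant and $W_2^2$ carries a factor $\lambda^2$. So some geodesic from $\mu_0$ to $\mu_1$ satisfies (4) with $\delta$ replaced by $-\frac{K\lambda^2}8W_2^2(\mu_0,\mu_1)$, which is below any given $\delta>0$ for small $\lambda$. $\square$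

Two tools are used repeatedly. All metric spaces below are proper and geodesic.

**Lemma 4 (midpoints).** Let $(\mu_t)$ be a $W_2$-geodesic between boundedly supported measures. There is a random triple $(x,y,z)$ with marginals $\mu_0,\mu_{1/2},\mu_1$ such that $(x,z)$ is an optimal coupling and a.s. $\mathsf d(x,y)=\mathsf d(y,z)=\frac12\mathsf d(x,z)$. In particular $\mu_{1/2}$ has bounded support.

**Proof.** Glue optimal plans of $(\mu_0,\mu_{1/2})$ and $(\mu_{1/2},\mu_1)$ along $\mu_{1/2}$. With $W=W_2(\mu_0,\mu_1)$,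
$$W\le\|\mathsf d(x,z)\|_{L^2}\le\|\mathsf d(x,y)+\mathsf d(y,z)\|_{L^2}\le\|\mathsf d(x,y)\|_{L^2}+\|\mathsf d(y,z)\|_{L^2}=\tfrac W2+\tfrac W2 .$$
All are equalities. The first says that $(x,z)$ is optimal. The second says $\mathsf d(x,z)=\mathsf d(x,y)+\mathsf d(y,z)$ a.s. The third is equality in Minkowski's inequality between functions of equal norm, so $\mathsf d(x,y)=\mathsf d(y,z)$ a.s. $\square$

**Lemma 5 (selection).** Let $S,Y$ be Polish and $\Gamma\subset S\times Y$ closed with nonempty sections $\Gamma_s$, such that $\bigcup_{s\in C}\Gamma_s$ is relatively compact for each compact $C\subset S$. Then there is a Borel map $s\mapsto y(s)\in\Gamma_s$.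

**Proof.** Let $F\subset Y$ be closed, $s_i\to s$, $y_i\in\Gamma_{s_i}\cap F$. The set $\{s_i\}\cup\{s\}$ is compact, so a subsequence of $y_i$ converges, and its limit lies in $\Gamma_s\cap F$. Hence $\{s:\Gamma_s\cap F\ne\emptyset\}$ is closed. Open sets are countable unions of closed sets, so $\{s:\Gamma_s\cap U\neq\emptyset\}$ is Borel for open $U$, and the Kuratowski–Ryll-Nardzewski theorem applies. $\square$

**Lemma 6.** $\mathsf{CD}(0,N)$ implies (E).

**Proof.** For $x\in\mathbb R$ the quantity $N'(1-e^{-x/N'})=\int_0^xe^{-u/N'}du$ is nondecreasing in $N'$ with limit $x$. Apply this with $x=\log\rho$. For $\mu=\rho\mathfrak m+\mu^s$ with bounded support,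
$$N'(1+S_{N'}(\mu))=N'\mu^s(\mathsf X)+\int\rho\,N'(1-\rho^{-1/N'})\,d\mathfrak m .$$
For $N'=N$ the integral is finite, since $\rho^{1-1/N}\le1+\rho$ and the support has finite measure. By monotone convergence the expression increases to $\mathrm{Ent}(\mu)$ as $N'\to\infty$ (to $+\infty$ if $\mu^s\ne0$). Take the geodesic of (3). By Lemma 4, $\mu_{1/2}$ has bounded support, and for all $N'\ge N$
$$N'(1+S_{N'}(\mu_{1/2}))\le\tfrac12N'(1+S_{N'}(\mu_0))+\tfrac12N'(1+S_{N'}(\mu_1))\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}(\mu_1).$$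
Let $N'\to\infty$. $\square$

**Theorem 2 implies Theorem 1.** By Lemma 6 and Theorem 2, $\mathfrak g=V_1$, and $[V_1,V_1]=\{0\}$. So $G$ is the vector group $V_1$, every absolutely continuous curve is horizontal, $\mathsf d_{SF}(x,y)=\|x-y\|$, and $\mathcal Q=\dim V_1=\dim_{\rm Top}G$. $\square$

It remains to prove Theorem 2. **From now on assume (E) for $G$ and, for contradiction, $V_2\ne0$.** Write $V=V_1$, $n=\dim V$, $\mathsf d=\mathsf d_{SF}$.

## 3. Passing to a quotient $V\times\mathbb R$ with one vertical direction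

The purpose of this section is to replace $G$ by a step-two group with a one-dimensional second layer, keeping (E).

Choose a hyperplane $V_2'\subset V_2$ and $e\in V_2\setminus V_2'$. Let $\mathfrak k=V_2'\oplus V_3\oplus\cdots\oplus V_s$, a dilation-invariant ideal, $K=\exp\mathfrak k$, $\bar G=G/K$, and $\pi:G\to\bar G$. The Lie algebra of $\bar G$ is $V\oplus\mathbb Re$ with $[p,p']=\omega(p,p')e$, where $\omega$ is skew. Since $[V,V]=V_2\not\subset V_2'$, we have $\omega\ne0$, so $n\ge2$. Thus
$$\bar G=V\times\mathbb R,\qquad(p,z)(p',z')=\big(p+p',\,z+z'+\tfrac12\omega(p,p')\big). \tag{6}$$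
Give $\bar G$ the sub-Finsler distance $\bar{\mathsf d}$ of $(V,\|\cdot\|)$ and Lebesgue measure, which is a Haar measure. Differentiating $(p,z)(\tau v,0)$ at $\tau=0$ gives $(v,\frac12\omega(p,v))$. So an absolutely continuous curve $(p,z)$ is horizontal iff $\dot z=\frac12\omega(p,\dot p)$ a.e., and its length is $\int\|\dot p\|$. Put
$$L=\tfrac12\|\cdot\|^2\ \text{ on }V,\qquad H=L^*=\tfrac12\|\cdot\|_*^2\ \text{ on }V^*,\qquad L=H^* .$$

**Lemma 7.** (a) A horizontal curve $x=(p,z):[0,1]\to\bar G$ satisfies $\frac12\bar{\mathsf d}(x(0),x(1))^2\le\int_0^1L(\dot p)\,dt$. (b) A constant speed geodesic on $[0,1]$ is horizontal and satisfies $\int_0^1L(\dot p)\,dt=\frac12\bar{\mathsf d}(x(0),x(1))^2$.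

**Proof.** (a) is $\bar{\mathsf d}\le\int\|\dot p\|$ and Cauchy–Schwarz. For (b), let $D=\bar{\mathsf d}(x(0),x(1))$. The map $(p,z)\mapsto p$ does not increase distances, so $\|p(t)-p(s)\|\le D|t-s|$ and $\|\dot p\|\le D$ a.e. By homogeneity, $|\zeta|\le C\,\bar{\mathsf d}(e,(q,\zeta))^2$: here $e$ is the unit element, both sides scale by $\lambda^2$ under $\delta_\lambda$, and $|\zeta|$ is bounded on the unit sphere. By (6), $x(s)^{-1}x(t)=(p(t)-p(s),\,z(t)-z(s)-\frac12\omega(p(s),p(t)))$, and $\omega(p(s),p(t))=\omega(p(s),p(t)-p(s))$. So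
$$\big|z(t)-z(s)-\tfrac12\omega(p(s),p(t)-p(s))\big|\le CD^2|t-s|^2 .$$
Hence $z$ is Lipschitz. Dividing by $t-s$ and letting $t\to s$ gives $\dot z=\frac12\omega(p,\dot p)$ a.e., so the curve is horizontal. Its length is at least $D$ and $\|\dot p\|\le D$, so $\|\dot p\|=D$ a.e. $\square$

The map $\pi$ sends horizontal curves to horizontal curves of the same length. Conversely, a horizontal curve of $\bar G$ with velocity $\dot p\in V$ lifts, from any starting point above its own, to the horizontal curve of $G$ with the same velocity. Applying this to a geodesic of $\bar G$ (horizontal by Lemma 7(b)) we get: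
$$\bar{\mathsf d}(\pi x,\pi y)\le\mathsf d(x,y);\qquad\text{for }x\in G,\ \bar y\in\bar G\text{ there is }y\in\pi^{-1}(\bar y)\text{ with }\mathsf d(x,y)=\bar{\mathsf d}(\pi x,\bar y). \tag{7}$$

**Lemma 8.** $\bar G$ satisfies (E).

**Proof.** If $K$ is trivial, then $\bar G=G$. Otherwise let $\iota:\bar G\to G$ be the section $\iota(\exp(v+\tau e))=\exp(v+\tau e)$. The map $(\bar g,k)\mapsto\iota(\bar g)k$ is a homeomorphism $\bar G\times K\to G$, with inverse $g\mapsto(\pi g,\iota(\pi g)^{-1}g)$. By Weil's formula it pushes $d\bar g\otimes dk$ to a Haar measure of $G$, which we use. Let $F_r=\{k\in K:\mathsf d(e,k)\le r\}$. The dilations act on $K$, so $|F_r|=r^q|F_1|$ for some $q\geq 0$, with $0<|F_1|<\infty$.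

**Step 1: lift the two measures so that transport in $G$ costs the same as in $\bar G$.** Let $\mu_i=\rho_i\,d\bar g$ be as in (E) on $\bar G$ and $\bar P$ an optimal plan. The set of $(\bar x,\bar y,k')$ with $\mathsf d(\iota(\bar x),\iota(\bar y)k')=\bar{\mathsf d}(\bar x,\bar y)$ is closed, has nonempty sections by (7), and the $k'$ stay bounded when $(\bar x,\bar y)$ does. By Lemma 5 there is a Borel choice $k'=k'(\bar x,\bar y)$. Put $b=\iota(\bar x)^{-1}\iota(\bar y)$. On the product of the supports, $b$ and $k'$ stay in compact sets. For $j\in\mathbb N$ let $((\bar x,\bar y),k)\sim\bar P\otimes\mathrm{unif}(F_j)$ and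
$$X=\iota(\bar x)k,\qquad Y=\iota(\bar y)\,b^{-1}kb\,k'=\iota(\bar x)\,k\,\iota(\bar x)^{-1}\,\iota(\bar y)k' .$$
Then $\pi X=\bar x$ and $\pi Y=\bar y$, since $K$ is normal. Left translation by $\iota(\bar x)k\,\iota(\bar x)^{-1}$ maps $\iota(\bar x)$ to $X$ and $\iota(\bar y)k'$ to $Y$, so $\mathsf d(X,Y)=\bar{\mathsf d}(\bar x,\bar y)$. Let $\tilde\mu_0,\tilde\mu_1$ be the laws of $X,Y$. Since $\mathbb E\,\mathsf d(X,Y)^2=W_2^2(\mu_0,\mu_1)$ and $\pi$ is 1-Lipschitz,
$$W_2(\tilde\mu_0,\tilde\mu_1)=W_2(\mu_0,\mu_1).$$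
For any optimal plan of $(\tilde\mu_0,\tilde\mu_1)$, $\int\bar{\mathsf d}(\pi x,\pi y)^2\ge W_2^2(\mu_0,\mu_1)=\int\mathsf d(x,y)^2$, so it is concentrated on pairs with $\mathsf d(x,y)=\bar{\mathsf d}(\pi x,\pi y)\le C$, with $C$ independent of $j$.

**Step 2: compute the entropies of the lifts.** In the coordinates $(\bar g,k)$, $\tilde\mu_0$ has density $\rho_0(\bar x)\mathbf 1_{F_j}(k)/|F_j|$. For fixed $(\bar x,\bar y)$ the map $k\mapsto b^{-1}kbk'$ preserves the Haar measure of $K$: $\mathrm{Ad}$ is unipotent on $\mathfrak k$ and $K$ is unimodular. So the conditional density of its value is bounded by $1/|F_j|$. Averaging over $\bar x$ given $\bar y$, the density of $\tilde\mu_1$ is $\rho_1(\bar y)\vartheta(\bar y,k)$ with $0\le\vartheta\le1/|F_j|$ and $\int\vartheta(\bar y,k)\,dk=1$. Both densities are bounded with bounded support, and since $\log\vartheta\le-\log|F_j|$,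
$$\mathrm{Ent}(\tilde\mu_0)=\mathrm{Ent}(\mu_0)-\log|F_j|,\qquad\mathrm{Ent}(\tilde\mu_1)\le\mathrm{Ent}(\mu_1)-\log|F_j| .$$

**Step 3: apply (E) in $G$ and project.** Let $(\tilde\mu_t)$ be given by (E) in $G$ with $\delta/2$. Then $W_2(\pi_\#\tilde\mu_s,\pi_\#\tilde\mu_t)\le|t-s|W_2(\mu_0,\mu_1)$. By the triangle inequality all these are equalities, so $(\pi_\#\tilde\mu_t)$ is a $W_2$-geodesic from $\mu_0$ to $\mu_1$. By Lemma 4 and Step 1, $\tilde\mu_{1/2}$ is concentrated on points $y=\iota(\bar y)k_y$ with $\mathsf d(x,y)\le C$ for some $x=\iota(\bar x)k\in\operatorname{spt}\tilde\mu_0$, $k\in F_j$. From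
$$k_y=\iota(\bar y)^{-1}\iota(\bar x)\,k\,(x^{-1}y),\qquad\mathsf d(e,gh)\le\mathsf d(e,g)+\mathsf d(e,h),$$
and the boundedness of $\bar x,\bar y$, we get $k_y\in F_{j+C'}$ with $C'$ independent of $j$. Since $\mathrm{Ent}(\tilde\mu_{1/2})<\infty$, we may write its density as $\rho(\bar y)\vartheta'(\bar y,k)$, with $\vartheta'(\bar y,\cdot)$ a probability density on $F_{j+C'}$. By Jensen's inequality $\int\vartheta'\log\vartheta'\,dk\ge-\log|F_{j+C'}|$, so $\mathrm{Ent}(\tilde\mu_{1/2})\ge\mathrm{Ent}(\pi_\#\tilde\mu_{1/2})-\log|F_{j+C'}|$. Altogether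
$$\mathrm{Ent}(\pi_\#\tilde\mu_{1/2})\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}(\mu_1)+\tfrac\delta2+\log\frac{|F_{j+C'}|}{|F_j|},$$
and the last term equals $q\log(1+C'/j)\to0$ as $j\to\infty$. $\square$

From now on we work in $\bar G$ and write $\mathsf d$ for $\bar{\mathsf d}$.

## 4. Moving coordinates along a straight line, and the rescaled Hamiltonian

The curve $t\mapsto(t\bar v,0)$ is horizontal. We look at horizontal curves near it, with a magnification dictated by $H$.

Fix a Euclidean norm $|\cdot|$ on $V$ and the dual one on $V^*$. Let $\bar\xi\in V^*$, $\bar v\in\partial H(\bar\xi)\subset V$, $\varepsilon_k\downarrow0$, $\rho_k>0$ (a sequence of scales), and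
$$h_k(\zeta)=\frac1{\varepsilon_k\rho_k}\big[H(\bar\xi+\varepsilon_k\zeta)-H(\bar\xi)-\varepsilon_k\langle\zeta,\bar v\rangle\big],\qquad a=\omega(\bar v,\cdot)\in V^* . \tag{8}$$
The $h_k$ are convex, $h_k\ge0$ and $h_k(0)=0$.

**Following the line.** For a horizontal curve $x(t)=(p,z)$ let $(\tilde p,\tilde z)=x(t)\cdot(-t\bar v,0)$, that is, $\tilde p=p-t\bar v$, $\tilde z=z-\frac t2\omega(p,\bar v)$. Then
$$\dot{\tilde z}=\tfrac12\omega(p,\dot p)-\tfrac12\omega(p,\bar v)-\tfrac t2\omega(\dot p,\bar v)=t\,\omega(\bar v,\dot{\tilde p})+\tfrac12\omega(\tilde p,\dot{\tilde p}). \tag{9}$$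
To check the last equality, insert $p=\tilde p+t\bar v$ and $\dot p=\dot{\tilde p}+\bar v$. The first term is $\frac12[\omega(\tilde p,\dot{\tilde p})+\omega(\tilde p,\bar v)+t\omega(\bar v,\dot{\tilde p})]$, the second is $-\frac12\omega(\tilde p,\bar v)$, and the third is $\frac t2\omega(\bar v,\dot{\tilde p})$. The first term on the right of (9) is the right side of (1); the second is an error to be removed. There are two cases.

*Case (A): $\rho_k\to0$.* Let $(R,Z)=(\tilde p,\tilde z)/\rho_k$. Then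
$$\dot Z=t\,a(\dot R)+q_k(R,\dot R),\qquad q_k=\tfrac{\rho_k}2\omega . \tag{10}$$

*Case (B): $\rho_k=1$ and $h_k\to h$ with $h(\zeta)=|\langle\zeta,w\rangle|$, $w\in V\setminus\{0\}$.* Now the error does not become small. But $h=\max_{b\in[-w,w]}\langle\cdot,b\rangle$, so $h^*=0$ on the segment $[-w,w]$ and $h^*=+\infty$ off it. In the limit only velocities parallel to $w$ have finite cost, so it is enough to change $Z$ in such a way that the error form vanishes on them. Write $V=\mathbb Rw\oplus V'$, $R=c_w(R)\,w+P'R$, and let $R=\tilde p$, $Z=\tilde z-\frac12c_w(\tilde p)\,\omega(P'\tilde p,w)$. With $R=cw+P$,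
$$\tfrac12\omega(R,\dot R)-\tfrac d{dt}\tfrac12c\,\omega(P,w)=\tfrac12\big[c\,\omega(w,\dot P)+\dot c\,\omega(P,w)+\omega(P,\dot P)\big]-\tfrac12\dot c\,\omega(P,w)-\tfrac12c\,\omega(\dot P,w),$$
which is $c\,\omega(w,\dot P)+\frac12\omega(P,\dot P)$. So (10) holds with $q_k=q$,
$$q(R,b)=c_w(R)\,\omega(w,P'b)+\tfrac12\omega(P'R,P'b),\qquad q(\cdot,w)=0 . \tag{11}$$

In both cases let $\chi^k_t:\bar G\to V\times\mathbb R$ be the map $x\mapsto(R,Z)$ at time $t$. It is a right translation followed by a scaling or a shear, so it is a diffeomorphism with constant Jacobian independent of $t$. Hence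
$$\mathrm{Ent}((\chi^k_t)_\#\mu)=\mathrm{Ent}(\mu)+c_k\quad\text{with }c_k\text{ independent of }t,\mu. \tag{12}$$
Conversely, each absolutely continuous $R$, with $Z$ solving (10), comes from a horizontal curve. We call such $(R,Z)$ admissible.

**The action.** Let $E_k=h_k^*\ge0$. We have $\dot p=\bar v+\rho_k\dot R$. Substituting $\xi=\bar\xi+\varepsilon_k\zeta$ in $L(\dot p)=\sup_\xi[\langle\xi,\dot p\rangle-H(\xi)]$ and using (8),
$$L(\dot p)=\sup_\zeta\big[\langle\bar\xi,\dot p\rangle-H(\bar\xi)+\varepsilon_k\rho_k\langle\zeta,\dot R\rangle-\varepsilon_k\rho_kh_k(\zeta)\big]=\langle\bar\xi,\dot p\rangle-H(\bar\xi)+\varepsilon_k\rho_kE_k(\dot R). \tag{13}$$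
The term $\int_0^1\langle\bar\xi,\dot p\rangle dt$ depends only on the endpoints, so its mean over a family of curves depends only on the two endpoint marginals. Up to such terms and a factor, minimizing $\int L(\dot p)$ is minimizing $\int E_k(\dot R)$. If $h_k\to h$, the limit problem is the one of Section 1.

## 5. Quadratic blow-ups, kinks, and what lies between

**Proposition 9.** Assume (E) for $\bar G$. In the notation (8), suppose $h_k\to h$ locally uniformly ($h$ finite), and either (A) $\rho_k\to0$, or (B) $\rho_k=1$ for all $k$ and $h(\zeta)=|\langle\zeta,w\rangle|$ with $w\in V\setminus\{0\}$. Then for every $\lambda\in V^*$ the function $s\mapsto h(\lambda+sa)$ is affine.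

Before the proof, let us see which blow-ups are needed. Identify $V\cong V^*\cong\mathbb R^n$ by dual bases, and let $\Omega\ne0$ be the skew matrix with $\omega(v,v')=(\Omega v)\cdot v'$, so that $a=\Omega\bar v$. In the Heisenberg group $\Omega v=(-v_2,v_1)$.

**The first thing to try** is a second-order Taylor expansion. If $H$ is twice differentiable at $\bar\xi$, take $\rho_k=\varepsilon_k$. Then $h_k(\zeta)\to\frac12D^2H(\bar\xi)\zeta\cdot\zeta$ pointwise, hence locally uniformly by convexity. Proposition 9(A) gives $D^2H(\bar\xi)a\cdot a=0$, and since $D^2H(\bar\xi)\ge0$,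
$$D^2H(\bar\xi)\,\Omega\,DH(\bar\xi)=0 . \tag{14}$$
For the Heisenberg group with Euclidean norm, $H=\frac12|\xi|^2$ and (14) reads $\Omega\bar\xi=0$, which is false for $\bar\xi\ne0$. So (E) fails there, and the maps of Section 1 with quadratic $h$ are the reason. A convex function is twice differentiable a.e. (Alexandrov), so one hopes that (14) at a.e. point contradicts the fact that $H$ is half a squared norm. It does not.

**Example (polyhedral norm).** In $\mathbb R^2$ let $\|\xi\|_*=|\xi_1|+|\xi_2|$. In the open quadrant with signs $\sigma=(\sigma_1,\sigma_2)$ we have $H=\frac12(\sigma\cdot\xi)^2$, $DH=(\sigma\cdot\xi)\sigma$, $D^2H=\sigma\otimes\sigma$, so $D^2H\,\Omega DH=(\sigma\cdot\xi)(\sigma\cdot\Omega\sigma)\,\sigma=0$. Thus (14) holds off the axes. The kinks do help: at $\xi=(\xi_1,0)$, $\xi_1>0$, $\partial H(\xi)$ is the segment from $v_-=(\xi_1,-\xi_1)$ to $v_+=(\xi_1,\xi_1)$, and $\omega(v_-,v_+)=2\xi_1^2\ne0$. We shall see in Lemma 12 that case (B) forbids this.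

**Example (neither quadratic nor kinked).** Let $\mu$ be the Cantor measure on the Cantor set $\mathsf C\subset[0,1]$, $e(\varphi)=(\cos\varphi,\sin\varphi)$, and $N(\xi)=\int|\xi\cdot e(\varphi)|\,d\mu(\varphi)$. For $\xi\ne0$ at most one $\varphi\in[0,1]$ has $\xi\cdot e(\varphi)=0$, and $\mu$ has no atoms. So $N$ is a norm, and by dominated convergence $DN(\xi)=\int\operatorname{sgn}(\xi\cdot e)\,e\,d\mu$ is continuous off $0$. The distributional Hessian of $|\xi\cdot e|$ is $2\,e\otimes e\,\mathcal H^1\llcorner e^\perp$, so $D^2N=2\int e\otimes e\,\mathcal H^1\llcorner e^\perp d\mu$ is carried by the lines $e(\varphi)^\perp$, $\varphi\in\mathsf C$, whose union has area zero. Hence the second derivative of $N$ is $0$ at a.e. point. For $H=\frac12N^2$ we get $D^2H=DN\otimes DN$, $DH=N\,DN$ at a.e. point, so (14) holds a.e. because $DN\cdot\Omega DN=0$; and $H$ is $C^1$, so there are no kinks.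

In the last example the information sits on a null set, the one that carries the singular part of the measure $m=\Delta H$. There $r^{-n}m(\bar B_r(\xi))\to\infty$ at $m$-a.e. point of that set. With $\rho_k=\varepsilon_k$ the function $h_k$ has $\Delta h_k(\bar B_1)=\varepsilon_k^{-n}m(\bar B_{\varepsilon_k}(\bar\xi))\to\infty$, and no limit exists. The way out is to use (14) not Lebesgue-a.e. but $m$-a.e., and to normalize by mass, $\rho_k=\varepsilon_k^{1-n}m(\bar B_{\varepsilon_k}(\bar\xi))$, so that $\Delta h_k(\bar B_1)=1$. This is why Proposition 9 must allow arbitrary $\rho_k\to0$ and an arbitrary convex limit $h$, possibly not twice differentiable anywhere on the chosen line. After that, (14) holds as an identity between measures, which can be integrated by parts (Section 8).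

## 6. Proof of Proposition 9

Assume that $s\mapsto h(\lambda+sa)$ is not affine for some $\lambda$. Then $a\ne0$. Put $E_\infty=h^*\ge0$. We use:

**(C)** $\bigcup_k\partial h_k(\{|\zeta|\le M\})$ is bounded for each $M$. If $b_k\in\partial h_k(\zeta_k)$ and $\zeta_k\to\zeta$, then the limit points of $(b_k)$ lie in $\partial h(\zeta)$.

Indeed $h_k\ge0$ is bounded on $\{|\zeta|\le M+1\}$ uniformly in $k$, and the subgradient inequality gives the bound; the second statement is the limit of $h_k(\zeta')\ge h_k(\zeta_k)+\langle\zeta'-\zeta_k,b_k\rangle$.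

**(Q1)** The norms of the $q_k$ are bounded, and $q_k\to q_\infty$, where $q_\infty(\cdot,b)=0$ whenever $E_\infty(b)<\infty$.

In (A) $q_\infty=0$. In (B) $q_\infty=q$, $\{E_\infty<\infty\}=[-w,w]$, and $q(\cdot,w)=0$.

**(Q2)** For each $M$, $\sup\{|q_k(R,b)|:|R|\le1,\ b\in\partial h_k(\zeta),\ |\zeta|\le M\}\to0$.

In (A) the $b$'s are bounded by (C) and $q_k\to0$. In (B), by (C), limit points of $b_k\in\partial h_k(\zeta_k)$ with $|\zeta_k|\le M$ lie in $\partial h(V^*)\subset[-w,w]$, where $q(\cdot,b)=0$.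

**Step 1: choose the line and a window on it.** In this step we prepare a window such that the second derivative of $h$ has at least as much mass in the far half as in the near half. This is needed: if $h(\lambda+\sigma a)=|\sigma-\sigma_0|$ with $0<\sigma_0<\eta/2$, then in the notation (16) below $\Psi_1(\eta)=\Psi_{1/2}(\eta)=2\sigma_0^2\eta^{-3}$, and the midpoint inequality is not violated; if $\eta/2<\sigma_0<\eta$, then $\Psi_{1/2}(\eta)=0<\Psi_1(\eta)$.

The set of $\lambda$ for which $s\mapsto h(\lambda+sa)$ is affine is closed, so its complement is open and nonempty. Convex functions are differentiable a.e., so by Fubini we can choose $\lambda_0$ in the complement such that $h$ and all $h_k$ are differentiable at $\lambda_0+sa$ for a.e. $s$. Let $g(s)=h(\lambda_0+sa)$ and let $\nu=dg'\ne0$ be its second derivative measure. Choose $c\in\mathbb R$, $l>0$ with $\nu(\{c\})=\nu(\{c\pm l\})=0$ and $\nu((c-l,c+l))>0$. If $\nu((c,c+l))\ge\nu((c-l,c))$ put $\alpha=c-l$, $\eta_0=2l$; otherwise $\alpha=c+l$,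 $\eta_0=-2l$. Let $\lambda=\lambda_0+\alpha a$ and
$$f(\sigma)=h(\lambda+\sigma a),\quad f_k(\sigma)=h_k(\lambda+\sigma a),\quad F(\sigma)=Dh(\lambda+\sigma a),\quad F_k(\sigma)=Dh_k(\lambda+\sigma a),$$
the last two for a.e. $\sigma$. Then $a(F)=f'$, $a(F_k)=f_k'$. By (C), $F_k\to F$ and $f_k'\to f'$ a.e., and all are bounded on bounded sets uniformly in $k$. Let $I',I''$ be the open intervals between $0,\frac{\eta_0}2$ and between $\frac{\eta_0}2,\eta_0$. In both cases $I''$ corresponds to the half of $(c-l,c+l)$ with the larger mass, so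
$$df'(I'')\ge df'(I'),\qquad df'(I'')>0,\qquad df'\text{ has no atoms at }0,\tfrac{\eta_0}2,\eta_0. \tag{15}$$

**Step 2: define the limit maps and show that they violate midpoint convexity.** For $0<t\le1$ and $\eta$ of the sign of $\eta_0$ with $\frac12|\eta_0|\le|\eta|\le\frac32|\eta_0|$ let
$$r_t(\eta)=\int_0^tF(\eta s)\,ds=\frac1\eta\int_0^{\eta t}F,\qquad\kappa_t(\eta)=\int_0^tsf'(\eta s)\,ds=\frac1{\eta^2}\int_0^{\eta t}\sigma f'(\sigma)\,d\sigma,$$
and define $r^k_t,\kappa^k_t$ in the same way with $F_k,f_k$. The second expressions show that these are Lipschitz in $\eta$, uniformly in $k$. For a.e. $\eta$,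
$$\partial_\eta\kappa_t(\eta)=\frac{t^2f'(\eta t)}\eta-\frac2{\eta^3}\int_0^{\eta t}\sigma f'\,d\sigma=\Psi_t(\eta):=|\eta|^{-3}\int_{I_{\eta t}}\sigma^2\,df'(\sigma)\ge0, \tag{16}$$
where $I_x$ is the open interval between $0$ and $x$. For $\eta>0$ this is the integration by parts $\int_{(0,x)}\sigma^2df'=x^2f'(x)-2\int_0^x\sigma f'd\sigma$ at $x=\eta t$. For $\eta<0$ put $\tilde f(\sigma)=f(-\sigma)$; then $\tilde f'(\sigma)=-f'(-\sigma)$, $\kappa_t(\eta)=-\tilde\kappa_t(|\eta|)$, so $\partial_\eta\kappa_t(\eta)=\tilde\kappa_t'(|\eta|)$, and the case $\eta>0$ applies. The same holds for $\Psi^k_t=\partial_\eta\kappa_t^k$. By the first expression in (16), $\Psi^k_1\to\Psi_1$ a.e., boundedly. (For $f''$ constant one finds $\Psi_t=\frac13f''t^3$, as in Section 1.)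

Since $|\sigma|>\frac{|\eta_0|}2$ on $I''$ and $|\sigma|<\frac{|\eta_0|}2$ on $I'$, (15) gives
$$\int_{I''}\sigma^2df'>\tfrac{\eta_0^2}4df'(I'')\ge\tfrac{\eta_0^2}4df'(I')\ge\int_{I'}\sigma^2df' .$$
As $|\eta_0|^3\Psi_1(\eta_0)$ is the sum of the two outer integrals and $|\eta_0|^3\Psi_{1/2}(\eta_0)$ is the last one, $\Psi_1(\eta_0)>2\Psi_{1/2}(\eta_0)$. Since $df'$ has no atoms at $\eta_0,\frac{\eta_0}2$, both functions are continuous at $\eta_0$. So there are $c_1,C_1>0$ and $0<\beta_0\le\frac12|\eta_0|$ with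
$$\Psi_1(\eta)-2\Psi_{1/2}(\eta)\ge c_1,\qquad0\le\Psi_1(\eta),\Psi_{1/2}(\eta)\le C_1\qquad(|\eta-\eta_0|\le\beta_0). \tag{17}$$
Fix $\beta\in(0,\beta_0]$ with $\frac{\beta c_1}2>\frac{\beta^2C_1^2}4$ and put
$$u(Z)=\eta_0Z+\tfrac\beta2Z^2,\qquad\eta(Z)=u'(Z)=\eta_0+\beta Z .$$
Let $D=\mathsf Q\times[0,1]\subset V\times\mathbb R$ with $\mathsf Q$ a cube of volume one, $\mu_0=\mathrm{unif}(D)$, and
$$T_t(R,Z)=\big(R+r_t(\eta(Z)),\ Z+\kappa_t(\eta(Z))\big). \tag{18}$$
The second component is a Lipschitz function of $Z$ alone with slope $J_t=1+\beta\Psi_t(\eta(Z))\ge1$ a.e., and the first is $R$ plus a Lipschitz function of $Z$. So $T_t$ is bi-Lipschitz on $D$ with Jacobian $J_t$, and $\mathrm{Ent}((T_t)_\#\mu_0)=-\int_D\log J_t$ by the area formula. From $x-\frac{x^2}2\le\log(1+x)\le x$ for $x\ge0$ and (17),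
$$\tfrac12\int_D\log J_1-\int_D\log J_{1/2}\ \ge\ \tfrac\beta2\int_D(\Psi_1-2\Psi_{1/2})-\tfrac{\beta^2}4C_1^2\ \ge\ \tfrac\beta2c_1-\tfrac{\beta^2}4C_1^2>0 . \tag{19}$$
The remaining steps derive $\int_D\log J_{1/2}\ge\frac12\int_D\log J_1$ from (E).

**Step 3: realize $T_1$ approximately in $\bar G$.** For $(R_0,Z_0)\in D$ and $\eta=\eta(Z_0)$ take the admissible curve, a solution of (10), that starts at $(R_0,Z_0)$ and has $\dot R(s)=F_k(\eta s)$. Then $R(s)=R_0+r^k_s(\eta)$, and integrating (10) (with $\sigma=\eta s$ in the last integral) the endpoint is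
$$T^k(R_0,Z_0)=\big(R_0+r_1^k(\eta),\ Z_0+\kappa_1^k(\eta)+\theta_k\big),\quad\theta_k=q_k(R_0,r_1^k(\eta))+\eta^{-2}\int_0^\eta q_k\Big(\int_0^\sigma F_k,\,F_k(\sigma)\Big)d\sigma .$$
We claim $\sup_D|\theta_k|+\mathrm{Lip}_D(\theta_k)\le\delta_k\to0$. The vector $F_k(\sigma)$ lies in $\partial h_k(\lambda+\sigma a)$ with bounded $\sigma$, $r_1^k(\eta)$ is an average of such vectors, and $\partial_\eta r^k_1(\eta)=\frac{F_k(\eta)}\eta-\eta^{-2}\int_0^\eta F_k$. So (Q2) and bilinearity make $q_k(R,r_1^k(\eta))$ and $q_k(R,\partial_\eta r_1^k(\eta))$ uniformly small for bounded $R$. This covers the first term of $\theta_k$ and its derivatives in $R_0$ and $\eta$. In the second term the integrand is uniformly small by (Q2), and its $\eta$-derivative $-2\eta^{-3}\int_0^\eta q_k(\int_0^\sigma F_k,F_k(\sigma))\,d\sigma+\eta^{-2}q_k(\int_0^\eta F_k,F_k(\eta))$ is small for the same reason, since $|\eta|\ge\frac12|\eta_0|$.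

Let $S^k$ be $T^k$ without $\theta_k$. Its second component is a function of $Z$ with slope $1+\beta\Psi_1^k\ge1$, and its first is $R$ plus a uniformly Lipschitz function of $Z$. So $|S^kx-S^ky|\ge c|x-y|$ on $D$ with $c>0$ independent of $k$, and $|T^kx-T^ky|\ge(c-\delta_k)|x-y|$. For large $k$, to which we restrict from now on, $T^k$ is injective and bi-Lipschitz on $D$, with Jacobian
$$J^k=1+\beta\Psi_1^k(\eta(Z))+\partial_Z\theta_k-\partial_R\theta_k\cdot\partial_Z\big(r_1^k(\eta(Z))\big)=1+\beta\Psi_1^k(\eta(Z))+O(\delta_k)\ge\tfrac12\quad\text{a.e.}$$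
So $\mu_1^k:=T^k_\#\mu_0$ has density at most $2$ and bounded support. Since $\eta(\cdot)$ is affine with slope $\beta\neq0$, $\Psi_1^k(\eta(Z))\to\Psi_1(\eta(Z))$ for a.e. $Z$, and dominated convergence gives
$$\mathrm{Ent}(\mu_1^k)=-\int_D\log J^k\ \to\ -\int_D\log J_1 . \tag{20}$$
Moreover $T^k\to T_1$ pointwise, so $\mu_1^k\rightharpoonup\mu_1:=(T_1)_\#\mu_0$. With $p_s=\lambda+\eta sa$, equality in Fenchel's inequality gives $E_k(F_k(\eta s))=\langle p_s,F_k(\eta s)\rangle-h_k(p_s)$. So the mean over $\mu_0$ of $\int_0^1E_k(\dot R)\,ds$ along these curves converges to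
$$\mathcal A:=\int_D\int_0^1\big[\langle p_s,F(\eta s)\rangle-h(p_s)\big]\,ds\,dx,\qquad\eta=\eta(Z). \tag{21}$$

**Step 4: apply (E) and obtain a probability on curves.** Apply (E) in $\bar G$ with $\delta=\frac1k$ to $(\chi_0^k)^{-1}_\#\mu_0$ and $(\chi_1^k)^{-1}_\#\mu_1^k$. Lemma 4 gives a random triple $(x,y,z)$, with $y$ distributed as the midpoint measure. Over the closed set of triples with $\mathsf d(x,y)=\mathsf d(y,z)=\frac12\mathsf d(x,z)$, the set of constant speed geodesics on $[0,1]$ passing through $x,y,z$ at times $0,\frac12,1$ is nonempty (concatenate geodesics). It is closed, and by Arzelà–Ascoli it is relatively compact over compact sets of triples. By Lemma 5 we may choose the geodesic in a Borel way. We get a probability on constant speed geodesics with optimal endpoint coupling and the right midpoint law. Apply $\chi^k_t$ at each time $t$. The result is a probability $\Pi_k$ on curves $\Gamma=(R,Z)\in C([0,1];V\times\mathbb R)$. With $e_t(\Gamma)=\Gamma(t)$,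
$$(e_0)_\#\Pi_k=\mu_0,\qquad(e_1)_\#\Pi_k=\mu_1^k,\qquad\nu_k:=(e_{1/2})_\#\Pi_k\ \text{ has bounded support},$$
and by (12) and $\mathrm{Ent}(\mu_0)=0$,
$$\mathrm{Ent}(\nu_k)\le\tfrac12\mathrm{Ent}(\mu_1^k)+\tfrac1k . \tag{22}$$
Put $B_k(\Gamma)=\int_0^1E_k(\dot R)\,dt$. By Lemma 7(b) and (13), for $\Pi_k$-a.e. $\Gamma$ we have $\varepsilon_k\rho_kB_k=\frac12\mathsf d(x(0),x(1))^2-\langle\bar\xi,p(1)-p(0)\rangle+H(\bar\xi)$, a continuous function of the endpoints. By optimality and Lemma 7(a), the mean of $\frac12\mathsf d(x(0),x(1))^2$ under $\Pi_k$ is at most the mean of $\int_0^1L(\dot p)$ over the curves of Step 3, which have the same endpoint marginals. The terms linear in $\dot p$ have equal means; dividing by $\varepsilon_k\rho_k>0$, $\int B_k\,d\Pi_k$ is at most the mean $E_k$-action of Step 3. Hence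
$$\limsup_k\int B_k\,d\Pi_k\le\mathcal A . \tag{23}$$

**Step 5: extract a limit $\Pi$.** Let $\Lambda_M=\sup_k\sup_{|\zeta|\le M}h_k<\infty$. Then $E_k(b)\ge M|b|-\Lambda_M$, so for Borel $A\subset[0,1]$ and $M\ge1$
$$\int_A|\dot R|\,dt\le\frac{B_k(\Gamma)+\Lambda_M|A|}M . \tag{24}$$
By (10), $|\dot Z|\le C(1+|R|)|\dot R|$. Fix $m$ and consider the curves with $\Gamma(0)\in D$, $B_k(\Gamma)\le m$, for any $k$. By (24) with $A=[0,1]$ they are bounded. Choosing first $M$ large and then $|A|$ small, they are equicontinuous. So they lie in one compact set, and by Markov's inequality and (23) the sequence $(\Pi_k)$ is tight. Along a subsequence $\Pi_k\rightharpoonup\Pi$, and by Skorokhod's theorem there are random curves $\Gamma_k=(R_k,Z_k)\sim\Pi_k$ that converge a.s. uniformly to $\Gamma=(R,Z)\sim\Pi$. Fatou's lemma and (23) give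
$$\mathbb E\,\liminf_kB_k(\Gamma_k)\le\mathcal A , \tag{25}$$
so $\liminf_kB_k(\Gamma_k)<\infty$ a.s. Along a (random) subsequence on which $B_k(\Gamma_k)$ is bounded, $(\dot R_k)$ is uniformly integrable by (24). By the Dunford–Pettis theorem a further subsequence converges weakly in $L^1$. Since $R_k\to R$ uniformly, $R$ is absolutely continuous and the limit is $\dot R$. As $q_k\to q_\infty$ and $R_k\to R$ uniformly, (10) passes to the limit:
$$Z(t)=Z(0)+\int_0^ts\,a(\dot R)\,ds+\int_0^tq_\infty(R,\dot R)\,ds\quad\text{a.s.} \tag{26}$$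

**Step 6: lower semicontinuity of the action.** The purpose is to bound the $E_\infty$-action of $\Pi$ by $\mathcal A$. Let $\mathcal P$ be the countable set of step functions $p:[0,1]\to V^*$ with dyadic breakpoints and values in a fixed countable dense set. For $p=p_i$ on $(t_{i-1},t_i)$ put
$$I_p(\Gamma)=\sum_i\langle p_i,R(t_i)-R(t_{i-1})\rangle-\int_0^1h(p)\,dt,\qquad I=\sup_{p\in\mathcal P}I_p .$$
Each $I_p$ is continuous in $\Gamma$, so $I$ is Borel. If $R$ is absolutely continuous, then $I(\Gamma)=\int_0^1E_\infty(\dot R)\,dt$. Here "$\le$" is Fenchel's inequality. For "$\ge$", let $D_jR$ be the step function of difference quotients on the dyadic intervals of length $2^{-j}$. Since $h$ is continuous, the supremum of $I_p$ over the $p\in\mathcal P$ that are constant on these intervals is $\int_0^1E_\infty(D_jR)\,dt$. As $D_jR\to\dot R$ a.e. (Lebesgue) and $E_\infty\ge0$ is lower semicontinuous, Fatou's lemma gives $\int E_\infty(\dot R)\le\liminf_j\int E_\infty(D_jR)\le I(\Gamma)$.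

For $p\in\mathcal P$, Fenchel's inequality gives
$$B_k(\Gamma_k)\ge\sum_i\langle p_i,R_k(t_i)-R_k(t_{i-1})\rangle-\int_0^1h_k(p)\,dt\ \to\ I_p(\Gamma).$$
So $\liminf_kB_k(\Gamma_k)\ge I(\Gamma)=\int_0^1E_\infty(\dot R)\,dt$ a.s., and by (25)
$$\int\!\!\int_0^1E_\infty(\dot R)\,dt\,d\Pi\le\mathcal A . \tag{27}$$
In particular $E_\infty(\dot R)<\infty$ for a.e. $t$, $\Pi$-a.s. By (Q1) the last term of (26) vanishes, so $\Pi$-a.e. curve satisfies (1). Also $(e_0)_\#\Pi=\mu_0$ and $(e_1)_\#\Pi=\mu_1$.

**Step 7: identify $\Pi$.** We show that $\Pi$ is carried by the curves $t\mapsto T_t(R_0,Z_0)$, by a version of (2) in which $\eta$ is read off from the endpoint. Let $\Phi(\eta)=\int_0^1h(\lambda+\eta sa)\,ds$ and $\Theta(Z)=Z+\kappa_1(\eta(Z))$, continuous and strictly increasing on $[0,1]$. For $\Pi$-a.e. $\Gamma$, $\Gamma(1)\in\operatorname{spt}\mu_1=T_1(D)$, so $Z(1)\in\Theta([0,1])$. Let $Z^\sharp=\Theta^{-1}(Z(1))$ and $\hat\eta=u'(Z^\sharp)\ne0$. Then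
$$\int_0^1E_\infty(\dot R)\,ds\ \overset{(i)}\ge\int_0^1\big[\langle\lambda+\hat\eta sa,\dot R\rangle-h(\lambda+\hat\eta sa)\big]ds=\langle\lambda,R(1)-R(0)\rangle+\hat\eta\,(Z(1)-Z(0))-\Phi(\hat\eta)$$
$$\overset{(ii)}\ge\big[\langle\lambda,R(1)\rangle+\hat\eta Z(1)-\Phi(\hat\eta)-u^*(\hat\eta)\big]-\big[\langle\lambda,R(0)\rangle+u(Z(0))\big]. \tag{28}$$
Here (i) is Fenchel's inequality for $h$ and (ii) is Fenchel's inequality $\hat\eta Z(0)\le u(Z(0))+u^*(\hat\eta)$. The first bracket is a bounded continuous function of $\Gamma(1)\in\operatorname{spt}\mu_1$, the second of $\Gamma(0)\in D$. So the $\Pi$-integral of the last expression depends only on $\mu_0,\mu_1$.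

The curves $t\mapsto T_t(R_0,Z_0)$ with $(R_0,Z_0)\sim\mu_0$ have the same endpoint marginals. By (18) they satisfy $\dot R(s)=F(\eta s)$ and (1), and $Z(1)=\Theta(Z_0)$, so $Z^\sharp=Z_0$, $\hat\eta=\eta=u'(Z_0)$ and $\dot R(s)\in\partial h(\lambda+\hat\eta sa)$ for a.e. $s$. For them (i) and (ii) are equalities, and by (21) the left side integrates to $\mathcal A$. Hence the integral of the last expression in (28) equals $\mathcal A$. Comparing with (27), equality holds in (i) and (ii) for $\Pi$-a.e. curve. Equality in (ii) means $\hat\eta=u'(Z(0))=\eta(Z(0))$. Equality in (i) means $\dot R(s)\in\partial h(\lambda+\hat\eta sa)=\{F(\hat\eta s)\}$ for a.e. $s$, because $h$ is differentiable at a.e. point of the line. With (1), $\Gamma(t)=T_t(\Gamma(0))$ $\Pi$-a.s. Therefore $\nu_k\rightharpoonup\nu:=(T_{1/2})_\#\mu_0$ along the subsequence.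

**Step 8: pass to the limit in the entropy.** Entropy is not lower semicontinuous on an infinite measure space without control at infinity, so we first bound a moment. Let $\ell=\int_0^1|\dot R|\le B_k+\Lambda_1$ by (24). Then $\int\ell\,d\Pi_k$ is bounded, and $|\Gamma(\frac12)|\le C(1+\ell)^2$ because $|R|\le C+\ell$ and $|\dot Z|\le C(1+|R|)|\dot R|$. So $\int|x|^{1/2}d\nu_k\le C$. Since $\log(1+|x|)=o(|x|^{1/2})$ at infinity, truncation gives $\int\log(1+|x|)\,d\nu_k\to\int\log(1+|x|)\,d\nu$. Relative entropy with respect to the probability $\gamma=c_\gamma(1+|x|)^{-(n+2)}dx$ on $V\times\mathbb R\cong\mathbb R^{n+1}$ is weakly lower semicontinuous and equals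
$$\mathrm{Ent}(\cdot)+(n+2)\int\log(1+|x|)\,d(\cdot)-\log c_\gamma .$$
So $\mathrm{Ent}(\nu)\le\liminf_k\mathrm{Ent}(\nu_k)$, and with (20) and (22)
$$-\int_D\log J_{1/2}=\mathrm{Ent}(\nu)\le-\tfrac12\int_D\log J_1,$$
which contradicts (19). $\square$

## 7. Blow-ups of $H$ at almost every point for its Hessian measure

Use the identification $V\cong V^*\cong\mathbb R^n$ and the matrix $\Omega$ of Section 5. Let $D^2H$ be the distributional Hessian of $H$, a positive semidefinite matrix-valued Radon measure, $m=\Delta H$ its trace, and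
$$D^2H=A\,m,\qquad A\ge0,\quad\operatorname{tr}A=1 .$$
For $H=|\langle\xi,w\rangle|$, for instance, the Hessian would be $\frac2{|w|}w\otimes w\,\mathcal H^{n-1}\llcorner w^\perp$, with $m=2|w|\,\mathcal H^{n-1}\llcorner w^\perp$ and $A=w\otimes w/|w|^2$. Let $\Sigma_0$ be the set where $H$ is differentiable, and $\Sigma_1,\Sigma_2$ the sets where $\dim\partial H=1$, $\dim\partial H\ge2$. By the Besicovitch differentiation theorem, for $m$-a.e. $\xi$
$$\lim_{r\to0}\frac1{m(\bar B_r(\xi))}\int_{\bar B_r(\xi)}|A-A(\xi)|\,dm=0,\qquad\liminf_{r\to0}r^{-n}m(\bar B_r(\xi))>0 . \tag{29}$$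
The second holds because the density of Lebesgue measure with respect to $m$ is finite $m$-a.e. The goal of this section is: $A\,\Omega v=0$ for all $v\in\partial H(\xi)$, for $m$-a.e. $\xi$.

**Lemma 10.** For any constant vector $\bar v$: $m(\bar B_r(\xi))\le C\,r^{n-1}\operatorname{ess\,sup}_{B_{2r}(\xi)}|DH-\bar v|$ with $C=C(n)$.

**Proof.** Take $\varphi\in C_c^\infty(B_{2r}(\xi))$, $0\le\varphi\le1$, $\varphi=1$ on $\bar B_r(\xi)$, $|\nabla\varphi|\le C/r$. Since $\int\nabla\varphi=0$, $m(\bar B_r(\xi))\le\int\varphi\,dm=-\int\nabla\varphi\cdot(DH-\bar v)\,dx$. $\square$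

**Lemma 11.** $m(\Sigma_2)=0$.

**Proof.** For $y\in\mathbb R^n$ the function $x\mapsto\frac12|x|^2+H(x)-x\cdot y$ is strictly convex and coercive. Its minimizer $P(y)$ is the unique $x$ with $y\in x+\partial H(x)$. Monotonicity of $\partial H$ applied to $y-P(y)\in\partial H(P(y))$ and $y'-P(y')\in\partial H(P(y'))$ gives $(y-y')\cdot(P(y)-P(y'))\ge|P(y)-P(y')|^2$, so $P$ is $1$-Lipschitz. If $\xi\in\Sigma_2$, then $P^{-1}(\xi)=\xi+\partial H(\xi)$ is convex of dimension $\ge2$. It contains a two-dimensional disc that projects injectively to some coordinate 2-plane. The projection contains a rational point, so $P^{-1}(\xi)$ meets one of the countably many $(n-2)$-planes $\{y_i=r_1,y_j=r_2\}$, $i\ne j$, $r_1,r_2\in\mathbb Q$. Thus $\Sigma_2$ lies in a countable union of $1$-Lipschitz images of $(n-2)$-planes, and $\mathcal H^{n-1}(\Sigma_2)=0$. By Lemma 10 with $\bar v=0$, $m(\bar B_r(\xi))\le Cr^{n-1}$ for $\xi$ in a bounded set and $r\le1$. Covering a bounded $\mathcal H^{n-1}$-null set by balls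 centered on it with $\sum r_i^{n-1}$ arbitrarily small shows that its $m$-measure is $0$. $\square$

**Lemma 12 (kinks).** If $\partial H(\xi)=[v_-,v_+]$ with $v_-\ne v_+$, then $\omega(v_-,v_+)=0$. With $w=\frac{v_+-v_-}2$, $\omega(v,w)=0$ for every $v\in[v_-,v_+]$.

**Proof.** Let $\bar\xi=\xi$, $\bar v=\frac{v_-+v_+}2\in\partial H(\xi)$, $\varepsilon_k=\frac1k$, $\rho_k=1$. Then $h_k(\zeta)$ converges to the directional derivative of $H$ at $\xi$ minus $\langle\zeta,\bar v\rangle$, that is, to $\max_{v\in\partial H(\xi)}\langle\zeta,v-\bar v\rangle=|\langle\zeta,w\rangle|$. The convergence is pointwise, hence locally uniform by convexity. By Proposition 9(B) with $\lambda=0$, $s\mapsto|s\,a(w)|$ is affine, so $0=a(w)=\omega(\bar v,w)=\frac12\omega(v_-,v_+)$. Finally $v=\bar v+sw$ gives $\omega(v,w)=\omega(\bar v,w)=0$. $\square$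

**Lemma 13.** For $m$-a.e. $\xi\in\Sigma_1$, $A(\xi)=w\otimes w/|w|^2$ with $w$ as in Lemma 12.

**Proof.** Let $\xi\in\Sigma_1$ satisfy (29). As $\varepsilon\to0$ the convex functions $\varepsilon^{-1}(H(\xi+\varepsilon\zeta)-H(\xi))$ converge locally uniformly to $|\langle\zeta,w\rangle|+\langle\zeta,\bar v\rangle$. So their Hessians $B\mapsto\varepsilon^{1-n}D^2H(\xi+\varepsilon B)$ converge weakly* to $\frac2{|w|}w\otimes w\,\mathcal H^{n-1}\llcorner w^\perp$, and their traces $m_\varepsilon(B)=\varepsilon^{1-n}m(\xi+\varepsilon B)$ converge to $2|w|\,\mathcal H^{n-1}\llcorner w^\perp$. For $\varphi\in C_c(B_R)$, the difference between $\int\varphi$ against the Hessian and $A(\xi)\int\varphi\,dm_\varepsilon$ is at most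
$$\sup|\varphi|\;m_\varepsilon(\bar B_R)\,\frac1{m(\bar B_{\varepsilon R}(\xi))}\int_{\bar B_{\varepsilon R}(\xi)}|A-A(\xi)|\,dm\ \to\ 0,$$
since $m_\varepsilon(\bar B_R)$ is bounded. So the first limit is $A(\xi)$ times the second. $\square$

**Lemma 14.** For $m$-a.e. $\xi\in\Sigma_0$, $A(\xi)\,\Omega\,DH(\xi)=0$.

**Proof.** Let $\xi\in\Sigma_0$ satisfy (29), $\bar\xi=\xi$, $\bar v=DH(\xi)$.

**Step 1: choose scales at which the mass does not grow too fast.** By (29), $\mathsf g(r)=m(\bar B_r(\xi))\,r^{-(n+1)}\to\infty$ as $r\to0$. So there are infinitely many $j$ with $\mathsf g(2^{-j})\ge\mathsf g(2^{-i})$ for all $0\le i\le j$. Let $j_k\uparrow\infty$ be such indices and $\varepsilon_k=2^{-j_k}$. Then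
$$m(\bar B_{2^i\varepsilon_k}(\xi))\le2^{i(n+1)}m(\bar B_{\varepsilon_k}(\xi))\qquad(0\le i\le j_k). \tag{30}$$
Put $\rho_k=\varepsilon_k^{1-n}m(\bar B_{\varepsilon_k}(\xi))>0$. By Lemma 10, $\rho_k\le C\operatorname{ess\,sup}_{B_{2\varepsilon_k}(\xi)}|DH-\bar v|$, which tends to $0$ by outer semicontinuity of $\partial H$ at the differentiability point $\xi$. By (8), $D^2h_k(B)=\frac{\varepsilon_k^{1-n}}{\rho_k}D^2H(\xi+\varepsilon_kB)$, so
$$D^2h_k=A(\xi+\varepsilon_k\,\cdot)\,m_k,\qquad m_k(B)=\Delta h_k(B)=\frac{m(\xi+\varepsilon_kB)}{m(\bar B_{\varepsilon_k}(\xi))},$$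
with $m_k(\bar B_1)=1$, and $m_k(\bar B_{2^i})\le2^{i(n+1)}$ once $j_k\ge i$.

**Step 2: bound $h_k$ locally, to have a limit.** Let $M_k(r)$ be the mean of $h_k$ over $\partial B_r(0)$. It is convex in $r\ge0$, nonnegative, and $M_k(0)=0$, so it is nondecreasing. For a.e. $r$
$$M_k'(r)=\frac{m_k(B_r)}{|S^{n-1}|\,r^{n-1}} .$$
For mollifications of $h_k$ this is the divergence theorem. It passes to the limit because derivatives of converging convex functions of $r$ converge a.e. and $m_k(\partial B_r)=0$ for a.e. $r$. By convexity $M_k(R)\le R\,M_k'(r)$ for a.e. $r\in(R,2R)$, so Step 1 gives $M_k(R)\le C_R$ for all large $k$. The convex function $h_k\ge0$ has the sub-mean value property, so for $|x|<\frac R2$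
$$h_k(x)\le\frac1{|B_{R/2}|}\int_{B_R}h_k\le2^nM_k(R)\le2^nC_R .$$
Locally bounded convex functions are locally equi-Lipschitz, so a subsequence of $h_k$ converges locally uniformly to a finite convex $h$.

**Step 3: identify the Hessian of the limit and apply Proposition 9.** We have $m_k\rightharpoonup\tau:=\Delta h$ and $D^2h_k\rightharpoonup D^2h$ weakly*, and $\tau(\bar B_1)\ge\limsup m_k(\bar B_1)=1$. For $\varphi\in C_c(B_{2^i})$, by (30) and (29),
$$\Big|\int\varphi\,dD^2h_k-A(\xi)\int\varphi\,dm_k\Big|\le\sup|\varphi|\,2^{i(n+1)}\frac1{m(\bar B_{2^i\varepsilon_k}(\xi))}\int_{\bar B_{2^i\varepsilon_k}(\xi)}|A-A(\xi)|\,dm\ \to\ 0 .$$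
So $D^2h=A(\xi)\,\tau$. By Proposition 9(A), $h$ is affine along all lines parallel to $a=\Omega\bar v$, so $0=\partial_a^2h=(A(\xi)a\cdot a)\,\tau$. As $\tau\ne0$ and $A(\xi)\ge0$, $A(\xi)a=0$. $\square$

## 8. Integrating $D^2H\,\Omega\,DH=0$ by parts

Let $\varphi_\delta$ be a standard mollifier supported in $\bar B_\delta$, $v=DH$, $H_\delta=H*\varphi_\delta$, $v_\delta=DH_\delta=v*\varphi_\delta$. Let $\psi:\mathbb R^n\to\mathbb R^n$ be Lipschitz with compact support.

**Step 1: the product $D^2H\,\Omega\,DH$ vanishes in the limit of mollifications.** The product has no direct meaning, since $DH$ jumps where $D^2H$ has mass. So we prove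
$$\lim_{\delta\to0}\int\psi\cdot D^2H_\delta\,\Omega v_\delta\,d\xi=0 . \tag{31}$$
Since $D^2H_\delta=\varphi_\delta*(Am)$, the integral equals
$$\int dm(y)\int\varphi_\delta(\xi-y)\,\psi(\xi)\cdot A(y)\,\Omega v_\delta(\xi)\,d\xi .$$
For $\delta\le1$ the inner integral is bounded and vanishes for $y$ outside a fixed compact set, which has finite $m$-measure. By dominated convergence it is enough to show that the inner integral tends to $0$ for $m$-a.e. $y$.

If $y\in\Sigma_0$: for $\xi\in B_\delta(y)$, $v_\delta(\xi)$ is an average of values of $v$ on $B_{2\delta}(y)$, so $v_\delta\to v(y)$ uniformly on $B_\delta(y)$. The inner integral tends to $\psi(y)\cdot A(y)\Omega v(y)$, which is $0$ for $m$-a.e. such $y$ by Lemma 14.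

If $y\in\Sigma_1$: by outer semicontinuity of $\partial H$ and convexity of $\partial H(y)=[v_-,v_+]$, the values of $v_\delta$ on $B_\delta(y)$ are within $o(1)$ of $[v_-,v_+]$. By Lemma 13, for $m$-a.e. such $y$ the integrand is $\varphi_\delta\,|w|^{-2}(\psi\cdot w)\,\omega(v_\delta,w)$, because $w\cdot\Omega v_\delta=\omega(v_\delta,w)$. By Lemma 12, $\omega(\cdot,w)=0$ on $[v_-,v_+]$. So the limit is $0$.

Finally $m(\Sigma_2)=0$ by Lemma 11. This proves (31).

**Step 2: integrate by parts.** Since $\Omega$ is skew, $\operatorname{div}(\Omega v_\delta)=\sum_{j,l}\Omega_{jl}\partial_{jl}H_\delta=0$. So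
$$(D^2H_\delta\,\Omega v_\delta)_i=\sum_j\partial_j(v_\delta)_i\,(\Omega v_\delta)_j=\sum_j\partial_j\big((v_\delta)_i(\Omega v_\delta)_j\big).$$
Integrate by parts in (31) and let $\delta\to0$, using that $v_\delta\to v$ a.e. and locally boundedly:
$$\int\sum_{i,j}\partial_j\psi_i\;v_i\,(\Omega v)_j\,d\xi=0 . \tag{32}$$

**Step 3: choose $\psi$ so that (32) becomes a sum of squares.** Let $\chi\in C_c^\infty(\mathbb R)$, $\chi\ge0$, $\chi=1$ on $[0,1]$, and $\psi(\xi)=\chi(H(\xi))\,\Omega^T\xi$. It is Lipschitz with compact support, since $H$ is locally Lipschitz and coercive. A.e.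
$$\partial_j\psi_i=\chi(H)(\Omega^T)_{ij}+\chi'(H)\,v_j\,(\Omega^T\xi)_i .$$
The second term contributes $\chi'(H)(\Omega^T\xi\cdot v)(v\cdot\Omega v)=0$ to (32). The first contributes $\chi(H)\sum_{i,j}\Omega_{ji}v_i(\Omega v)_j=\chi(H)|\Omega v|^2$. Hence
$$\int\chi(H)\,|\Omega v|^2\,d\xi=0 .$$

**Step 4: contradiction with $H$ being half a squared norm.** So $DH(\xi)\in\ker\Omega$ for a.e. $\xi$ with $H(\xi)\le1$, and, since $DH(s\xi)=s\,DH(\xi)$ for $s>0$, for a.e. $\xi$. As $\Omega\ne0$, pick $0\ne\zeta\perp\ker\Omega$. Then $\zeta\cdot DH=0$ a.e. Since $H$ is locally Lipschitz, Fubini shows that $H$ is constant on almost every line parallel to $\zeta$, and by continuity on every such line. In particular $H(s\zeta)=H(0)=0$ for all $s$. But $H(\zeta)=\frac12\|\zeta\|_*^2>0$, a contradiction.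

Therefore $V_2=0$, that is, $\mathfrak g=V_1$. This proves Theorem 2, and with Section 2 it proves Theorem 1 and Corollary 3. $\blacksquare$
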